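# Deleting a Latin square from $K_{3,3,3}$: max-flow min-cut without a unimodular regular triangulation

## A cube with three missing corners, and eighteen triples

Take the set $T=\mathbb Z_3^3$ of all triples $p=(p_1,p_2,p_3)$, and write $\sigma(p)=p_1+p_2+p_3\in\mathbb Z_3$. Delete the nine triples of sum zero:
$$U=\{p\in T:\sigma(p)=0\},\qquad S=T\setminus U,\qquad |S|=18 .$$
The set $U$ is a Latin square: any two of the three entries determine the third. Think of a triple as choosing one vertex in each of three rows, each row having three vertices labeled by $\mathbb Z_3$. So we have nine vertices $x_{r,a}$ ($r=1,2,3$, $a\in\mathbb Z_3$), and each $p\in S$ gives a three-element set $f_p=\{x_{1,p_1},x_{2,p_2},x_{3,p_3}\}$. Let $v_p\in\{0,1\}^9$ be its characteristic vector.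

Look at a small piece of this. Start at $p=(1,0,0)$, which has sum $1$, and allow each coordinate to be raised by $1$ or left alone. This gives a cube with eight corners:

- the corner $p=(1,0,0)$, of sum $1$;
- its three neighbors $p^1=(2,0,0)$, $p^2=(1,1,0)$, $p^3=(1,0,1)$, of sum $2$;
- the three corners $(2,1,0)$, $(2,0,1)$, $(1,1,1)$ at distance two from $p$, of sum $3=0$;
- the antipode $p^\ast=(2,1,1)$, of sum $4=1$.

The three corners at distance two are in $U$, and the other five are in $S$. I will call this a *damaged cube*. The five survivors satisfy the linear relation
$$2v_p+v_{p^\ast}=v_{p^1}+v_{p^2}+v_{p^3}. \tag{1}$$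
Indeed, in row $r$ each side uses the value $p_r$ twice and the value $p^\ast_r$ once: on the right, only $p^r$ uses $p^\ast_r$. The coefficient $2$ in (1) will be our source of trouble with lattices, and the three missing corners will make the trouble unavoidable.

What is it for? It answers the following question, posed as a conjecture in Luis A. Dupont and Rafael H. Villarreal, "Algebraic and combinatorial properties of ideals and algebras of uniform clutters of TDI systems", arXiv:0801.1478 (2008). A uniform clutter is a hypergraph all of whose edges have the same size. Some hypergraphs have the property that packing edges and covering edges are perfectly dual over the integers, for all integral capacities; this is the max-flow min-cut property. *If a uniform clutter has that property, can the cone spanned by its edge vectors always be cut, by a regular triangulation, into simplicial cones each of which generates the whole lattice of the edge vectors?* The answer is no.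

**Theorem 1.** Let $\mathcal C$ be the $3$-uniform clutter with edges $f_p$, $p\in S$, and let $\mathcal A=\{v_p:p\in S\}$. Then $\mathcal C$ has the max-flow min-cut property, but $\mathbb R_+\mathcal A$ has no unimodular regular triangulation.

## Packings, covers, and liftings

**Clutters.** A clutter $\mathcal C$ is a family of subsets (edges) $f_1,\dots,f_q$ of a finite vertex set $X=\{x_1,\dots,x_n\}$, none contained in another; we assume there is at least one edge. Let $v_i\in\{0,1\}^n$ be the characteristic vector of $f_i$. The incidence matrix $A$ is the $n\times q$ matrix with columns $v_1,\dots,v_q$, and $\mathcal A=\{v_1,\dots,v_q\}$. The clutter is *$d$-uniform* if all edges have $d$ elements.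

**Max-flow min-cut property.** For every $\alpha\in\mathbb N^n$, both sides of
$$\min\{\langle\alpha,x\rangle\mid x\ge0,\ xA\ge\mathbf 1\}=\max\{\langle y,\mathbf 1\rangle\mid y\ge0,\ Ay\le\alpha\} \tag{2}$$
have integral optimum solutions. A feasible $y$ is a fractional packing of edges respecting the capacities $\alpha$, and a feasible $x$ is a fractional cover. Weak duality is one line: $\langle y,\mathbf 1\rangle\le xAy\le\langle\alpha,x\rangle$. So to verify the property for a given $\alpha$, it suffices to exhibit an integral cover and an integral packing of the same value.

*Example.* The triangle, with edges $12,13,23$, fails. For $\alpha=(1,1,1)$ the vectors $x=y=(\tfrac12,\tfrac12,\tfrac12)$ are feasible with value $\tfrac32$, so the optimum is $\tfrac32$, which no integral $y$ attains.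

**Regular triangulations.** Give each $v_j$ a height $\omega_j$ (in $\mathbb N$; everything below works for real heights), and let $Q'=\mathrm{conv}\{(v_j,\omega_j)\}\subset\mathbb R^{n+1}$. A *lower face* of $Q'$ is a face having an outer normal vector with negative last coordinate. The *lower facets* are the maximal lower faces. For a lower face $F$ put $\mathcal A_F=\{v_j:(v_j,\omega_j)\in F\}$. The weight $\omega$ induces a *regular triangulation* if $\mathcal A_F$ is affinely independent, with $\dim\mathrm{conv}(\mathcal A_F)=\dim\mathrm{conv}(\mathcal A)$, for every lower facet $F$. The triangulation is the list $\mathcal A_1,\dots,\mathcal A_m$ of the sets $\mathcal A_F$ over the lower facets.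

For a $d$-uniform clutter with $d\ge1$ this becomes a statement about linear functionals. Scale an outer normal of the lower face $F$ to $(a,-1)$. Then there is $b$ with $\langle v_j,a\rangle-\omega_j\le b$ for all $j$, with equality exactly for $v_j\in\mathcal A_F$. Since $\langle v_j,\mathbf 1\rangle=d$ for all $j$, the vector $c=a-\tfrac bd\mathbf 1$ satisfies
$$\langle v_j,c\rangle=\omega_j\ \text{ if } v_j\in\mathcal A_F,\qquad \langle v_j,c\rangle<\omega_j\ \text{ if } v_j\notin\mathcal A_F. \tag{3}$$
Conversely, if $\langle v_j,c\rangle\le\omega_j$ for all $j$ with equality for at least one $j$, then $(c,-1)$ is the outer normal of a lower face whose vectors are those with equality. Also, since all $v_j$ lie on the hyperplane where the coordinate sum is $d\neq0$, affine and linear independence of subsets of $\mathcal A$ are the same thing.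

*Example.* Let $\mathcal C$ be the $4$-cycle, viewed as $K_{2,2}$ with edges $ij$, $i,j\in\{1,2\}$. The only linear relation, up to scaling, is $v_{11}+v_{22}=v_{12}+v_{21}$. Suppose $\omega_{11}+\omega_{22}<\omega_{12}+\omega_{21}$. Choose $c$ with equality in (3) on $v_{11},v_{22},v_{12}$. Then $\langle v_{21},c\rangle=\omega_{11}+\omega_{22}-\omega_{12}<\omega_{21}$, so $\{v_{11},v_{22},v_{12}\}$ is one of the sets $\mathcal A_F$, and by symmetry so is $\{v_{11},v_{22},v_{21}\}$. The square is cut along the diagonal whose total height is smaller. If the two sums are equal, all four vectors lie on one lower face, and there is no triangulation.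

**Unimodular.** The triangulation is *unimodular* if $\mathbb Z\mathcal A_i=\mathbb Z\mathcal A$ for all $i$, where $\mathbb Z\mathcal A$ is the subgroup of $\mathbb Z^n$ spanned by $\mathcal A$. In the $4$-cycle both triangulations are unimodular, because the relation expresses each vector as an integral combination of the other three.

Two textbook facts about liftings are used. Here are their proofs.

**Lemma 1.** Let $\mathcal C$ be $d$-uniform, $d\ge1$, and let $\omega\in\mathbb R^q$. (a) Every $\beta\in\mathbb R_+\mathcal A$ lies in $\mathbb R_+\mathcal A_F$ for some lower facet $F$. (b) For every lower facet $F$, the set $\mathcal A_F$ spans the linear space $\mathbb R\mathcal A$. (c) Some $\omega\in\mathbb N^q$ induces a regular triangulation.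

*Proof.* (a) If $\beta=0$ there is nothing to show. Otherwise consider $\min\{\langle\omega,y\rangle: y\ge0,\ Ay=\beta\}$. The feasible set is nonempty, and compact because the columns of $A$ are nonzero and nonnegative. So there are an optimal $y$ and an optimal dual solution $c$, where the dual problem is $\max\{\langle\beta,c\rangle:\langle v_j,c\rangle\le\omega_j\text{ for all }j\}$. By complementary slackness, $y_j>0$ implies $\langle v_j,c\rangle=\omega_j$. Hence the vectors $v_j$ with $y_j>0$ belong to the lower face defined by $c$. This face is contained in a maximal one, $F$, and $\beta=Ay\in\mathbb R_+\mathcal A_F$.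

(b) Suppose not, and let $c$ be as in (3). There is $b\in\mathbb R^n$ with $\langle v,b\rangle=0$ for all $v\in\mathcal A_F$ and $\langle v_j,b\rangle\ne0$ for some $j$; replacing $b$ by $-b$ if needed, $\langle v_j,b\rangle>0$ for some $j$. Let $t_0$ be the minimum of $(\omega_j-\langle v_j,c\rangle)/\langle v_j,b\rangle$ over all $j$ with $\langle v_j,b\rangle>0$. Such $v_j$ are not in $\mathcal A_F$, so $t_0>0$. The vector $c+t_0b$ satisfies all the inequalities $\langle v_j,\cdot\rangle\le\omega_j$, with equality on $\mathcal A_F$ and on at least one further vector. So $F$ is not a maximal lower face, a contradiction.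

(c) For each minimal linearly dependent subset of $\mathcal A$ fix a relation $\sum\lambda_jv_j=0$. Finitely many hyperplanes $\sum\lambda_j\omega_j=0$ do not cover $\mathbb N^q$, so choose $\omega\in\mathbb N^q$ on none of them. If $\mathcal A_F$ were dependent, it would contain one of these subsets, and (3) would give $\sum\lambda_j\omega_j=\langle\sum\lambda_jv_j,c\rangle=0$, a contradiction. So every $\mathcal A_F$ is independent, and it has full dimension by (b). $\square$

## Edges of size one and two, and the index-two obstruction

Let us try the question on the smallest uniformities. (Size $0$ is vacuous: if the only edge is empty, then $xA\ge\mathbf 1$ is infeasible and the max-flow min-cut property fails.)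

**Theorem 2.** (a) If $d\le2$, every $d$-uniform clutter with the max-flow min-cut property has a unimodular regular triangulation; in fact every regular triangulation is unimodular. (b) For every $d\ge3$ there is a $d$-uniform clutter with the max-flow min-cut property and no unimodular regular triangulation.

*Proof of (a).* **Case $d=1$.** Here $\mathcal A$ is a set of distinct unit vectors. For any $\omega$ there is $c$ with $\langle v_j,c\rangle=\omega_j$ for all $j$, so the only lower facet has $\mathcal A_F=\mathcal A$. This is the unique triangulation, and it is unimodular.

**Case $d=2$: the graph is bipartite.** Suppose there is an odd cycle with vertex set $W$, $|W|=2k+1$. Take $\alpha=\mathbf 1_W$. Then $x\equiv\tfrac12$ is a cover, since each edge has two ends. Also $y=\tfrac12$ on the cycle edges and $0$ elsewhere is a packing. Both have value $k+\tfrac12$, so this is the optimum. It is not an integer, so no integral optimal $y$ exists, a contradiction.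

**Case $d=2$: the incidence matrix is totally unimodular.** This is standard (see Schrijver, *Theory of Linear and Integer Programming*). We show by induction on the size that every square submatrix has determinant $0$ or $\pm1$. If some column has no $1$, the determinant is $0$. If some column has exactly one $1$, expand along it. Otherwise every column has exactly two $1$s, one in each class of the bipartition; then the sum of the rows of one class equals the sum of the rows of the other, and the determinant is $0$.

**Case $d=2$: unimodularity.** Let $\mathcal A_i$ be a member of a regular triangulation. It is linearly independent of size $\operatorname{rank}A$. Choose rows giving a nonsingular square submatrix $M$ of the matrix with columns $\mathcal A_i$; then $\det M=\pm1$. The coordinates of any $v_j$ with respect to $\mathcal A_i$ are $M^{-1}$ applied to the chosen rows of $v_j$, hence integral. So $\mathbb Z\mathcal A_i=\mathbb Z\mathcal A$. Regular triangulations exist by Lemma 1(c). $\square$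

So for $d\le2$ one does not have to choose $\omega$ with any care. The sensible thing to try for $d=3$ is the same determinant argument, and relation (1) shows exactly where it stops. Suppose some $\mathcal A_i$ contains $v_{p^\ast},v_{p^1},v_{p^2},v_{p^3}$. Since $\mathcal A_i$ is independent, the only expression of $v_p$ in it is
$$v_p=\tfrac12\left(v_{p^1}+v_{p^2}+v_{p^3}-v_{p^\ast}\right),$$
which is not integral. So $\mathbb Z\mathcal A_i\ne\mathbb Z\mathcal A$. For $d=3$ the heights must therefore be chosen so that such sets do not occur.

What does this require of $\omega$? Consider the five vectors of (1) *alone*. The vectors $v_{p^r}-v_p$ are supported on different rows, hence independent; they have coordinate sum $0$ while $v_p$ has sum $3$. So $v_p,v_{p^1},v_{p^2},v_{p^3}$ are independent, (1) is the only relation up to scaling, and any four of the five are independent.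

- If $2\omega_p+\omega_{p^\ast}<\sum_r\omega_{p^r}$: choosing $c$ with equality on all but $v_{p^r}$ gives $\langle v_{p^r},c\rangle=2\omega_p+\omega_{p^\ast}-\sum_{l\ne r}\omega_{p^l}<\omega_{p^r}$. So the three sets omitting some $v_{p^r}$ are among the $\mathcal A_F$, and each generates the whole lattice, because $v_{p^r}$ has coefficient $1$ in (1). No other sets occur. All five vectors cannot be tight, since (1) would then force equality of the two height sums. Omitting $v_p$ would require $\langle v_p,c\rangle=\tfrac12(\sum_r\omega_{p^r}-\omega_{p^\ast})>\omega_p$, and similarly omitting $v_{p^\ast}$ would require $\langle v_{p^\ast},c\rangle>\omega_{p^\ast}$, both violating (3).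
- If the inequality is reversed, choosing $c$ with equality on all but $v_p$ gives $\langle v_p,c\rangle<\omega_p$. So the bad set $\{v_{p^\ast},v_{p^1},v_{p^2},v_{p^3}\}$ occurs.
- If there is equality, all five vectors lie on one lower face, and there is no triangulation.

So a single five-point configuration asks for one strict linear inequality on $\omega$, which is easy to satisfy. Two things are needed for a counterexample. The inequality must still be forced when the five vectors sit inside a larger configuration, where they might never share a cell; and the inequalities from different damaged cubes must contradict each other.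

## The strict inequality forced by a damaged cube

From here on we work in a product. Let $V_1,\dots,V_d$ be finite nonempty sets, $T=\prod_rV_r$, with Hamming distance $d(\cdot,\cdot)$. For $S\subseteq T$ let $\mathcal C(S)$ be the $d$-uniform clutter on the disjoint union $\bigsqcup_rV_r$ with edges $f_p=\{p_1,\dots,p_d\}$, $p\in S$. The coordinates of $v_p$ are indexed by pairs $(r,a)$ with $a\in V_r$, and *row $r$* is the set of pairs with first entry $r$. Every $v_p$ has exactly one $1$ in each row.

The purpose of the next lemma is to show that the three missing corners force $v_p$ and $v_{p^\ast}$ into a common cell of any unimodular triangulation, after which (1) does the rest.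

**Lemma 2.** Let $d=3$, $S\subseteq T=V_1\times V_2\times V_3$. Let $p,p^\ast\in S$ differ in all three coordinates. For $r=1,2,3$ let $p^r$ be $p$ with its $r$-th coordinate replaced by $p^\ast_r$, and let $m^r$ be $p^\ast$ with its $r$-th coordinate replaced by $p_r$. Assume $p^1,p^2,p^3\in S$ and $m^1,m^2,m^3\notin S$. If $\omega\in\mathbb R^S$ induces a unimodular regular triangulation of $\mathbb R_+\{v_q:q\in S\}$, then
$$2\omega_p+\omega_{p^\ast}<\omega_{p^1}+\omega_{p^2}+\omega_{p^3}. \tag{4}$$

*Proof.* Write $\mathcal A=\{v_q:q\in S\}$.

**Step 1 (uniqueness of a representation).** We show that the only way to write $\beta=v_p+v_{p^\ast}$ as an $\mathbb N$-combination of $\mathcal A$ is the obvious one. Each row of $\beta$ has sum $2$, so exactly two summands occur: $\beta=v_q+v_{q'}$ with $q,q'\in S$, and $\{q_r,q'_r\}=\{p_r,p^\ast_r\}$ for each $r$. So in each position one of $q,q'$ agrees with $p$ and the other with $p^\ast$. Swapping $q$ and $q'$ if necessary, $q$ differs from $p$ in at most one position. If it differs in exactly one position $r$, then $q=p^r$ and $q'=m^r\notin S$, a contradiction. Hence $q=p$ and $q'=p^\ast$.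

**Step 2 (a common cell).** We show that some $\mathcal A_i$ contains both $v_p$ and $v_{p^\ast}$. By Lemma 1(a), $\beta\in\mathbb R_+\mathcal A_i$ for some $i$. Since $\mathcal A_i$ is linearly independent, $\beta$ has a unique expression in it, and the coefficients are nonnegative. Since $\beta\in\mathbb Z\mathcal A=\mathbb Z\mathcal A_i$, they are integers. So this expression is an $\mathbb N$-combination of $\mathcal A$, and by Step 1 it is $v_p+v_{p^\ast}$. Hence $v_p,v_{p^\ast}\in\mathcal A_i$.

**Step 3 (comparing heights).** Relation (1) holds: in row $r$ both sides use $p_r$ twice and $p^\ast_r$ once. With $c$ as in (3) for $\mathcal A_i$,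
$$2\omega_p+\omega_{p^\ast}=\langle2v_p+v_{p^\ast},c\rangle=\sum_r\langle v_{p^r},c\rangle\le\sum_r\omega_{p^r}.$$
Equality would force $\langle v_{p^r},c\rangle=\omega_{p^r}$, that is $v_{p^r}\in\mathcal A_i$, for all $r$. Then (1) would be a nontrivial linear relation among five distinct vectors of the independent set $\mathcal A_i$, a contradiction. $\square$

The missing corners are used only in Step 1, but they are essential to it: if $m^r$ were in $S$, then $v_{p^r}+v_{m^r}$ would be a second representation of $\beta$, and nothing would put $v_p$ and $v_{p^\ast}$ in one cell.

## Two families of cubes that contradict each other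

Now we prove the triangulation half of Theorem 1. The aim is to apply Lemma 2 at every point of $S$ and add the results.

Suppose $\omega$ induces a unimodular regular triangulation of $\mathbb R_+\mathcal A$, with $S\subset\mathbb Z_3^3$ as in the first section. Let $e_1,e_2,e_3$ be the unit vectors of $\mathbb Z_3^3$. Let $s\in\{1,2\}$ and let $p\in S$ with $\sigma(p)=s$. Put
$$p^r=p+se_r\quad(r=1,2,3),\qquad p^\ast=p+s(e_1+e_2+e_3).$$

**Step 1 (the cube is damaged).** We check the hypotheses of Lemma 2. The points $p,p^\ast$ differ in all coordinates since $s\ne0$. We have $\sigma(p^r)=2s\ne0$ and $\sigma(p^\ast)=s+3s=s\ne0$, so $p^r,p^\ast\in S$. The corner $m^r$ is $p+se_j+se_l$ with $\{r,j,l\}=\{1,2,3\}$, and $\sigma(m^r)=s+2s=0$, so $m^r\in U$. Lemma 2 gives (4) for every such $p$.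

**Step 2 (adding).** Let $\Omega_s=\sum_{\sigma(p)=s}\omega_p$. Since $\sigma(p^\ast)=\sigma(p)$, the translation $p\mapsto p^\ast$ is a bijection of $\{p:\sigma(p)=s\}$ onto itself. Each translation $p\mapsto p^r$ is a bijection of $\{p:\sigma(p)=s\}$ onto $\{q:\sigma(q)=2s\}$. Summing (4) over all $p$ with $\sigma(p)=s$ gives
$$2\Omega_s+\Omega_s<3\,\Omega_{2s},\qquad\text{so}\qquad\Omega_s<\Omega_{2s}.$$
For $s=1$ this says $\Omega_1<\Omega_2$. For $s=2$, where $2s=4=1$, it says $\Omega_2<\Omega_1$. This is a contradiction. So $\mathbb R_+\mathcal A$ has no unimodular regular triangulation.

## Packing when the deleted triples are sparse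

It remains to prove that $\mathcal C$ has the max-flow min-cut property. Deleting triples creates new obstructions to packing, so we must be careful about which triples may go.

A warning first. The group $\mathbb Z_2$ would look like a simpler choice, and it does not work. In $\mathbb Z_2^3$ delete the triples of sum $0$. The remaining edges are $100,010,001,111$, and any two of them agree in some coordinate. With all six capacities equal to $1$, an integral packing has value at most $1$. But $y=\tfrac12$ on all four edges is feasible with value $2$, because each value of each coordinate occurs in exactly two of the four triples. So the max-flow min-cut property fails. The property of $\mathbb Z_3$ that prevents this is an exchange property.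

**Lemma 3.** Let $U\subset T=\mathbb Z_3^3$ be the set of triples of sum $0$.

(A) Distinct $u,u'\in U$ satisfy $d(u,u')\ge2$.

(B) If $u\in U$, $q\in T$ and $d(u,q)\ge2$, there are $p,p'\in S=T\setminus U$ with $v_p+v_{p'}=v_u+v_q$.

*Proof.* (A) Changing exactly one coordinate changes $\sigma$.

(B) Suppose $d(u,q)=2$, with $u,q$ differing in positions $i,j$. Let $p$ be $u$ with $i$-th coordinate replaced by $q_i$, and $p'$ be $u$ with $j$-th coordinate replaced by $q_j$. In positions $i$ and $j$ each of the two values is used once by $p,p'$; in the third position $u$ and $q$ agree, and so do $p$ and $p'$. So $v_p+v_{p'}=v_u+v_q$. Both points are at distance $1$ from $u$, hence not in $U$ by (A).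

Suppose $d(u,q)=3$, and let $\delta_r=q_r-u_r\ne0$. For each $r$ let $p^{(r)}$ be $u$ with $r$-th coordinate replaced by $q_r$, and $p'^{(r)}$ be $q$ with $r$-th coordinate replaced by $u_r$. Then $v_{p^{(r)}}+v_{p'^{(r)}}=v_u+v_q$, and $p^{(r)}\notin U$ by (A). Since $\sigma(q)=\sigma(u)+\sum_l\delta_l=\sum_l\delta_l$, we get $\sigma(p'^{(r)})=\delta_1+\delta_2+\delta_3-\delta_r$. If this were $0$ for all three $r$, all $\delta_r$ would equal $\delta_1+\delta_2+\delta_3=3\delta_1=0$, a contradiction. So some $r$ works. $\square$

Properties (A) and (B) are all that the packing argument needs, so we state it for any product.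

**Lemma 4.** Let $V_1,\dots,V_d$ be finite nonempty sets, $T=\prod_rV_r$, $|T|\ge2$, $U\subset T$, $S=T\setminus U$. Assume (A) distinct points of $U$ are at distance at least $2$, and (B) for $u\in U$ and $q\in T$ with $d(u,q)\ge2$ there are $p,p'\in S$ with $v_p+v_{p'}=v_u+v_q$. Then $\mathcal C(S)$ has the max-flow min-cut property.

Before the proof, an example in $\mathbb Z_3^3$ that shows both difficulties. Let $\epsilon_{r,a}$ be the unit vector of vertex $x_{r,a}$, let $u=(0,0,0)$, and take capacities $\alpha=2v_u+\epsilon_{1,1}+\epsilon_{2,1}$. The row sums are $3,3,2$, so at most two edges can be packed. The careless way to pack is to fix $k=2$ units in each row and split them into triples. If we choose the units $2v_u$, we are stuck: the only splitting is $u,u$, which is forbidden. We must choose the units well, for instance one $0$ and one $1$ in rows 1 and 2 and two $0$s in row 3. Even then the splitting $(0,0,0),(1,1,0)$ contains $u$, but the exchange (B) turns it into $(1,0,0),(0,1,0)$, which lies in $S$. So there are two tasks: choose the units so that no $u\in U$ dominates, then split and repair. The first task is not settled by looking at one $u$ at a time, since avoiding one $u$ might run into another.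 Condition (A) will show that it cannot.

*Proof of Lemma 4.* Since $|T|\ge2$, there are two points of $T$ at distance $1$; by (A) they are not both in $U$, so $S\ne\emptyset$. Let $\alpha$ be a vector of nonnegative integers $\alpha_{r,a}$.

**Step 0 (covers, and the target value).** We list some integral covers. Row $r$ meets every edge. For $u\in U$ the set $C_u=\{(r,a):a\ne u_r\}$ meets every edge $f_p$, $p\in S$, because $p\ne u$, so $p_r\ne u_r$ for some $r$. Put
$$k=\min\Big\{\min_r\sum_a\alpha_{r,a},\ \ \min_{u\in U}\sum_r\sum_{a\ne u_r}\alpha_{r,a}\Big\}, \tag{5}$$
where the second term is omitted if $U=\emptyset$. Then $k=\langle\alpha,x\rangle$ for some $0/1$ cover $x$. By weak duality it suffices to find an integral packing $y$ with $\langle y,\mathbf 1\rangle=k$. If $k=0$ take $y=0$. Let $k\ge1$.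

**Step 1 (choosing the units).** We choose $k$ units in each row so that no point of $U$ dominates. Let $B$ be the set of integral $z=(z_{r,a})$ with $0\le z\le\alpha$ and $\sum_az_{r,a}=k$ for every $r$. It is nonempty, since each row sum of $\alpha$ is at least $k$. For $u\in U$ put
$$\delta_u(z)=\sum_r(k-z_{r,u_r}),$$
the total number of units not lying on $u$.

*Claim: some $z\in B$ satisfies $\delta_u(z)\ge k$ for all $u\in U$.*

If $U=\emptyset$ this is vacuous. Suppose it fails. Call $u\in U$ *bad* for $z$ if $\delta_u(z)\le k-1$; so every $z\in B$ has a bad $u$.

*Two points of $U$ cannot both be nearly bad.* For $u\ne u'$ in $U$ and $z\in B$,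
$$\delta_u(z)+\delta_{u'}(z)\ \ge\sum_{r:\,u_r\ne u'_r}(2k-z_{r,u_r}-z_{r,u'_r})\ \ge\ k\,d(u,u')\ \ge\ 2k. \tag{6}$$
The first inequality drops terms that are nonnegative, because $z_{r,a}\le k$. The second holds because two different entries of a row of sum $k$ add up to at most $k$. The third is (A). In particular the bad $u$ is unique for each $z$.

*Moves.* A move lowers one entry of a row by $1$ and raises another entry of the same row by $1$. Any two elements $z\ne z'$ of $B$ are joined by moves inside $B$. Indeed, if they differ in row $r$, then since both rows have sum $k$ there are $a,b$ with $z_{r,a}>z'_{r,a}$ and $z_{r,b}<z'_{r,b}$. Lower $z_{r,a}$ and raise $z_{r,b}$: the result is still between $0$ and $\alpha$, so it lies in $B$, and its $\ell_1$-distance to $z'$ is smaller. Repeat.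

*The bad point never changes.* A move changes only one row, and $z_{r,u_r}$ changes by at most $1$, so each $\delta_u$ changes by at most $1$. Let $z'\in B$ arise from $z\in B$ by a move, and let $u,u'$ be bad for $z,z'$ respectively. Then $\delta_{u'}(z)\le\delta_{u'}(z')+1\le k$, so
$$\delta_u(z)+\delta_{u'}(z)\le(k-1)+k<2k,$$
and $u=u'$ by (6). Since $B$ is connected by moves, one fixed $u$ is bad for all of $B$.

*Contradiction.* Now choose $z$ to avoid this one $u$ as much as possible. Put $\rho_r=\sum_{a\ne u_r}\alpha_{r,a}$ and $z_{r,u_r}=\max(0,k-\rho_r)$. This is at most $\alpha_{r,u_r}$, because $\alpha_{r,u_r}+\rho_r\ge k$. The remaining $k-z_{r,u_r}=\min(k,\rho_r)\le\rho_r$ units can be placed on the other entries of row $r$ within capacity. So such a $z\in B$ exists, and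
$$\delta_u(z)=\sum_r\min(k,\rho_r)\ \ge\ \min\Big(k,\sum_r\rho_r\Big)\ \ge\ k,$$
where the last inequality is $\sum_r\rho_r\ge k$ from (5). So $u$ is not bad for $z$, a contradiction. This proves the claim.

**Step 2 (splitting and repairing).** We turn $z$ into a packing of edges $f_p$ with $p\in S$. Let $z$ be as in the claim. List the $k$ units of each row in any order as a sequence of length $k$ and read off the $t$-th entries of all rows. This gives a $k$-tuple $(q^1,\dots,q^k)\in T^k$ with $\sum_tv_{q^t}=z$. Among all such $k$-tuples choose one with the fewest entries in $U$. Suppose some entry lies in $U$, say $q^1=u$. Counting position by position,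
$$\sum_td(u,q^t)=\sum_r\#\{t:q^t_r\ne u_r\}=\sum_r(k-z_{r,u_r})=\delta_u(z)\ge k.$$
The term $t=1$ is $0$, so the remaining $k-1$ terms add up to at least $k$, and some $t\geq 2$ has $d(u,q^t)\ge2$. (For $k=1$ this is already impossible.) By (B) we may replace $q^1,q^t$ by two elements of $S$ with the same vector sum. The new $k$-tuple still sums to $z$ and has fewer entries in $U$, a contradiction. So all $q^t\in S$.

**Step 3 (the packing).** Let $y_p$ be the number of $t$ with $q^t=p$. Then $y$ is integral, $Ay=z\le\alpha$, and $\langle y,\mathbf 1\rangle=k$. $\square$

**End of the proof of Theorem 1.** Lemmas 3 and 4 give the max-flow min-cut property for $\mathcal C=\mathcal C(S)$, and the previous section excludes unimodular regular triangulations. So the conjecture is false. $\blacksquare$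

## Adding common vertices: every uniformity from three on

*Proof of Theorem 2(b).* For $d=3$ use Theorem 1. For $d>3$ add to every edge of the clutter of Theorem 1 the same $d-3$ new vertices $w_1,\dots,w_{d-3}$. Write $v'_p=(v_p,\mathbf 1)$ for the new characteristic vectors and $\mathcal A'$ for their set.

**Step 1 (max-flow min-cut survives).** Given capacities $(\alpha,\gamma)$, let $g=\min_j\gamma_j$ and let $k$ be the optimum for $\alpha$ in Theorem 1. Take an integral optimal packing $y$ for $\alpha$, of value $k$, and decrease entries until its value is $\min(k,g)$. It respects $\alpha$, and it respects each $\gamma_j$, because the load on $w_j$ is $\langle y,\mathbf 1\rangle\le g$. An integral cover of the same value is either an optimal integral cover for $\alpha$, extended by $0$ (value $k$), or the single vertex $w_j$ with $\gamma_j=g$ (value $g$), which meets every edge. By weak duality both are optimal.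

**Step 2 (triangulations correspond).** Let $L(x)=(x,\tfrac13(\sum_ix_i)\mathbf 1)$, an injective linear map $\mathbb R^9\to\mathbb R^{9+d-3}$. Then $L(v_p)=v'_p$, so $L$ maps $\mathbb Z\mathcal A$ isomorphically onto $\mathbb Z\mathcal A'$ and preserves linear independence. For any $c'$ we have $\langle v'_p,c'\rangle=\langle v_p,L^Tc'\rangle$, and $L^T$ is surjective because $L$ is injective. So the functions $p\mapsto\langle v'_p,c'\rangle$ and $p\mapsto\langle v_p,c\rangle$ on $S$ are the same functions. By (3), each $\omega$ has the same lower faces, as subsets of $S$, for $\mathcal A$ and for $\mathcal A'$. So $\omega$ induces a regular triangulation of one exactly when it does of the other, given by the same subsets of $S$. One is unimodular exactly when the other is, since $\mathbb Z\mathcal A'_i=L(\mathbb Z\mathcal A_i)$. By Theorem 1 there is no unimodular one. $\square$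

## Four deleted points in a binary 3-cube

The $\mathbb Z_2$ example above failed because a whole parity class of a cube was deleted. Among sparse deletions this is the only way to fail. A *binary 3-cube* of $T$ is a set of points obtained by letting three coordinates range over two values each and fixing the others. Binary cubes of other dimensions are defined in the same way. A *parity class* of a binary cube consists of all points obtained from one of its points by flipping an even number of free coordinates.

**Theorem 3.** Let $V_1,\dots,V_d$ be finite nonempty sets, $T=\prod_rV_r$ with $|T|\ge2$. Let $U\subset T$ have pairwise Hamming distances $\ge2$, and put $S=T\setminus U$. Then the $d$-uniform clutter $\mathcal C(S)$ has the max-flow min-cut property if and only if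
$$\text{no binary 3-cube of } T \text{ contains four points of } U. \tag{7}$$

*Proof.* **Step 1 (four points form a parity class).** This is needed for the "only if" direction and again later. Let $F$ be a binary 3-cube with at least four points of $U$. In each of the three directions, the eight points of $F$ are partitioned into four pairs of adjacent points. By the distance condition each pair contains at most one point of $U$. So there are exactly four points of $U$ in $F$, and each pair contains exactly one. Membership in $U$ therefore alternates along every edge of $F$, so $U\cap F$ is a parity class.

**Step 2 (if (7) holds, so does the max-flow min-cut property).** By Lemma 4 it suffices to derive (B). Let $u\in U$, let $q$ differ from $u$ exactly on $D$ with $|D|\ge2$, and let $F$ be the binary $|D|$-cube of all $p$ with $p_r\in\{u_r,q_r\}$ for every $r$. For $p\in F$ let $\bar p$ be its antipode in $F$; then $v_p+v_{\bar p}=v_u+v_q$. So (B) holds if some antipodal pair of $F$ lies in $S$. Suppose on the contrary that every antipodal pair meets $U$. Write $p\triangle i$ for $p$ flipped in position $i\in D$; the antipode of $p\triangle i$ is $\bar p\triangle i$.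

- If $p\in U$, then $p\triangle i\notin U$ by the distance condition. So its antipode $\bar p\triangle i$ is in $U$, and hence $\bar p\notin U$, again by the distance condition.
- If $p\notin U$, then $\bar p\in U$. So $\bar p\triangle i\notin U$, and hence its antipode $p\triangle i$ is in $U$.

Thus membership in $U$ alternates along every edge of $F$, and $U\cap F$ is a parity class of $F$. By the first item, $p\in U$ implies $\bar p\notin U$, so $p$ and $\bar p$ have different parity and $|D|$ is odd. Since $|D|\ge2$, we get $|D|\ge3$. Then any binary 3-cube contained in $F$ contains four points of $U$, contradicting (7).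

**Step 3 (if (7) fails, so does the max-flow min-cut property).** Let $F$ be a binary 3-cube containing four points of $U$. By Step 1 they form a parity class, and the other class is $F\cap S$. Let $\alpha=1$ on the six values occurring in the three free coordinates, $\alpha=2$ on the fixed values, and $\alpha=0$ elsewhere. Put $y=\tfrac12$ on the four points of $F\cap S$. Each of the six free values occurs in exactly two of these points and gets load $1$; each fixed value gets load $2$. So $y$ is feasible with value $2$, and the optimum is at least $2$.

Suppose an integral feasible $y$ has value at least $2$. Because of the zero capacities its support lies in $F\cap S$. Because the free capacities are $1$, each entry is at most $1$, so two distinct points $p,p'\in F\cap S$ are used. They cannot share a free value, so they are antipodal in $F$. But antipodes in a 3-cube differ by three flips and have opposite parity, so one of them is in $U$, a contradiction. Hence the maximization problem for this $\alpha$ has no integral optimum. $\square$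

## Abelian groups of odd order

The contradiction $\Omega_1<\Omega_2<\Omega_1$ used few features of $\mathbb Z_3$. What matters is that one can divide by $2$.

**Theorem 4.** Let $G\ne0$ be a finite abelian group of odd order, and let $\mathcal C_G$ be the $3$-uniform clutter on three copies of $G$ with edges the triples $(a,b,c)$ with $a+b+c\ne0$. Then $\mathcal C_G$ has the max-flow min-cut property and no unimodular regular triangulation.

*Proof.* Let $T=G^3$, $U=\{(a,b,c):a+b+c=0\}$, and $S=T\setminus U$, so $\mathcal C_G=\mathcal C(S)$. For $t\in G$ let $te_r\in G^3$ have $t$ in position $r$ and $0$ elsewhere.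

**Step 1 (max-flow min-cut, from Theorem 3).** Distinct elements of $U$ have distance at least $2$, since changing one coordinate changes the sum. Suppose a binary 3-cube contained four elements of $U$. By Step 1 of the proof of Theorem 3 they form a parity class. Pick one of them, and let $i,j,l\ne0$ be the differences of the coordinates of the cube, measured from it. The other three arise by flipping two coordinates and also have sum $0$, so $i+j=i+l=j+l=0$. Then $2i=(i+j)+(i+l)-(j+l)=0$, and $i=0$ because $|G|$ is odd, a contradiction. So (7) holds, and Theorem 3 applies.

**Step 2 (a damaged cube at every point).** Suppose $\omega$ induces a unimodular regular triangulation. Let $p\in S$ have coordinate sum $s\ne0$. Division by $2$ is possible in $G$; put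
$$t=-\tfrac s2\ne0,\qquad p^r=p+te_r,\qquad p^\ast=p+te_1+te_2+te_3.$$
The points $p^r$ have sum $s+t=\tfrac s2\ne0$, and $p^\ast$ has sum $s+3t=-\tfrac s2\ne0$; all are in $S$. The points $m^r=p+te_j+te_l$ with $\{r,j,l\}=\{1,2,3\}$ have sum $s+2t=0$, so they are in $U$. Lemma 2 gives $2\omega_p+\omega_{p^\ast}<\sum_r\omega_{p^r}$. (For $G=\mathbb Z_3$ we have $t=-\tfrac s2=s$, and these are the cubes used for Theorem 1.)

**Step 3 (adding).** Let $\Omega(s)$ be the sum of $\omega_p$ over all triples $p$ of coordinate sum $s$. For fixed $s$ the element $t$ is fixed, so $p\mapsto p^\ast$ is a bijection from the triples of sum $s$ to those of sum $-\tfrac s2$, and each $p\mapsto p^r$ is a bijection to those of sum $\tfrac s2$. Summing over all $p$ of sum $s$ gives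
$$2\Omega(s)+\Omega\left(-\tfrac s2\right)<3\,\Omega\left(\tfrac s2\right)\qquad\text{for all }s\ne0. \tag{8}$$
The maps $s\mapsto\tfrac s2$ and $s\mapsto-\tfrac s2$ are bijections of $G\setminus\{0\}$, which is nonempty. Summing (8) over $s\in G\setminus\{0\}$ gives
$$3\sum_{s\ne0}\Omega(s)<3\sum_{s\ne0}\Omega(s),$$
a contradiction. $\square$

## Normality holds, squarefree initial ideals do not

Let $\mathcal C$ be one of the clutters of Theorems 1, 2(b) or 4, and $d$ its uniformity. By Sturmfels (*Gröbner Bases and Convex Polytopes*, Cor. 8.9), a regular triangulation is unimodular if and only if the corresponding initial ideal of the toric ideal is squarefree. Here the toric ideal is the kernel of the map of polynomial rings sending the variable $t_i$ to the monomial $x^{v_i}$. So the toric ideals of these clutters have no squarefree initial ideal.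

Nevertheless, the lattice points of the cone cause no trouble:
$$\mathbb R_+\mathcal A\cap\mathbb Z^n=\mathbb N\mathcal A. \tag{9}$$
To see this, take $\beta\in\mathbb R_+\mathcal A\cap\mathbb Z^n$, let $|\beta|$ be its coordinate sum, and apply the max-flow min-cut property with $\alpha=\beta$. Any feasible $y$ satisfies $d\langle y,\mathbf 1\rangle=|Ay|\le|\beta|$. Writing $\beta=A\lambda$ with $\lambda\ge0$ shows that the value $|\beta|/d$ is attained, so it is the optimum. An integral optimal $y$ then has $Ay\le\beta$ with equal coordinate sums, hence $Ay=\beta$, and $\beta\in\mathbb N\mathcal A$.

So (9) does not imply the existence of a unimodular regular triangulation, even for these $0/1$ configurations. The argument uses the functionals $c$ of (3), so it concerns regular triangulations only; nothing here is claimed about non-regular unimodular triangulations of these cones.
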